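# Small conjugates of Pisot numbers

## 1. Pisot numbers, norms, traces and reciprocal polynomials

**Definition (Pisot number).** A Pisot number is a real algebraic integer $q>1$ all of whose other Galois conjugates $q'\ne q$ satisfy $|q'|<1$.

The golden ratio $\tau=\frac{1+\sqrt5}2$ is a Pisot number: its minimal polynomial is $x^2-x-1$, and its other conjugate is $-\tau^{-1}\approx-0.618$. The number $2+\sqrt2\approx 3.414$ is a Pisot number, with conjugate $2-\sqrt2\approx0.586$. The number $1+\sqrt5\approx3.236$ is not, since its conjugate $1-\sqrt5\approx-1.236$ has modulus larger than $1$.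

**Definition (norm, trace, unit).** Let $q$ be an algebraic integer of degree $d$ with minimal polynomial $P$ and conjugates $q_1,\dots,q_d$ (including $q$ itself). Its norm is $N=\prod_j q_j=(-1)^dP(0)$. For $k\ge 1$ put $\mathrm{Tr}(q^k)=\sum_jq_j^k$. Both are integers, the second because it is an integer polynomial in the coefficients of $P$. We call $q$ a unit if $N=\pm1$.

For $2+\sqrt2$ the norm is $2$, so it is not a unit. For $\tau$ the norm is $-1$, so $\tau$ is a unit, with $\mathrm{Tr}(\tau)=1$ and $\mathrm{Tr}(\tau^2)=3$.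

**Definition (reciprocal polynomial).** For $P(x)=\prod_j(x-q_j)$ of degree $d$ put $Q(z)=z^dP(1/z)=\prod_j(1-q_jz)$.

The coefficients of $Q$ are those of $P$ in reverse order, so $Q(0)=1$. For $\tau$ we have $P=x^2-x-1$ and $Q=1-z-z^2$. If $q$ is a unit, then $P(0)\,Q$ is monic with integer coefficients and has the roots $1/q_j$. So $\mathrm{Tr}(q^{-k}):=\sum_jq_j^{-k}$ is also an integer. If $q$ is Pisot, the zeros of $Q$ are $1/q$, inside the open unit disc $D$, and the $1/q_j$ with $q_j\ne q$, all outside the closed disc.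

**Definition (the constants).** For $m\ge2$ put $M=m+1$ and $q_m=\frac{M+\sqrt{M^2-4}}2$. This is the larger root of $x^2-Mx+1$, so
$$q_m+q_m^{-1}=M,\qquad q_m-q_m^{-1}=\sqrt{M^2-4},\qquad q_m^{-1}=\frac{m+1-\sqrt{m^2+2m-3}}2 .$$
Put $P_0(x)=x^4-3x^3+x^2-2x-1$ and let $-\rho_0$ be its unique negative root (existence and uniqueness are checked in Section 3, with $0.3584<\rho_0<0.3585$). Finally put
$$\kappa_1=\tau^{-1}=\tfrac{\sqrt5-1}2,\qquad \kappa_2=\rho_0,\qquad \kappa_m=q_m^{-1}\quad(m\ge3).$$

For example, $q_3=2+\sqrt3$ and $\kappa_3=2-\sqrt3\approx0.268$.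

## 2. Lower bounds for the conjugates of a Pisot number in $(m,m+1)$

The conjugates of a Pisot number $q$ other than $q$ lie in the unit disc. How close to $0$ can one of them be, if $q$ lies between two given consecutive integers? Kevin G. Hare and Nikita Sidorov, "Conjugates of Pisot numbers", arXiv:2010.01511 (2020), is the source of the following conjecture.

(a) For every Pisot number $q\in(1,2)$ we have $|q'|\ge\frac{\sqrt5-1}2$ for all conjugates $q'\ne q$.

(b) For every integer $m\ge3$ and every Pisot number $q\in(m,m+1)$ we have $|q'|\ge\frac{m+1-\sqrt{m^2+2m-3}}2$ for all conjugates $q'\ne q$.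

(c) These bounds are tight: for $m=1$ and for each $m\ge3$, the infimum of $|q'|$ over all Pisot numbers $q\in(m,m+1)$ and all conjugates $q'\ne q$ equals the stated constant.

The conjecture is true. We prove it, together with the missing case $m=2$ and uniqueness.

**Theorem.** Let $m\ge1$, let $q\in(m,m+1)$ be Pisot, and let $q'\ne q$ be a conjugate of $q$. Then $|q'|\ge\kappa_m$. For each $m$ equality occurs for exactly one $q$: $q=\tau$ for $m=1$; $q=q_0$, the root of $P_0$ in $(2,3)$, for $m=2$; $q=q_m$ for $m\ge3$.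

The cases $m=1$ and $m\ge3$ give (a), (b) and (c), with each infimum attained. For $m=2$ the formula in (b) would give $\frac{3-\sqrt5}2\approx0.38197$, and $\rho_0<0.3585$ is smaller. So the formula of (b) fails for $m=2$, and its exclusion there is necessary.

## 3. Degree two by hand, and the numbers that attain the bounds

**Quadratic Pisot numbers.** Let $q\in(m,m+1)$ be a quadratic Pisot number with norm $N$, so that $q'=N/q$.

If $N=1$, then $q+1/q$ is an integer in $(m,m+2)$, hence equals $m+1$. For $m=1$ this gives $q=1$, which is excluded; for $m\ge2$ it gives $q=q_m$ and $q'=q_m^{-1}$.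

If $N=-1$, then $q-1/q$ is an integer in $(m-1,m+1)$, hence equals $m$, and $q=\frac{m+\sqrt{m^2+4}}2$. For $m=1$ this is $\tau$. For $m\ge2$ we have $q=m+1/q<m+\frac12$, while $q_m=m+1-1/q_m>m+\frac12$. So $|q'|=1/q>1/q_m$.

If $|N|\ge2$, then $|q'|\ge 2/q>\frac2{m+1}$. For $m=1$ this is impossible, and for $m\ge2$ it exceeds $1/q_m$ because $q_m>m>\frac{m+1}2$.

So among quadratic numbers the smallest conjugate is $\tau^{-1}$ for $m=1$ and $q_m^{-1}$ for $m\ge2$. This is the formula of (b) even for $m=2$; but there a number of degree four does better.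

**The bounds are attained.** The purpose of this step is to check that the numbers named in the Theorem are Pisot and have a conjugate of modulus $\kappa_m$.

For $m=1$: $\tau\in(1,2)$ has the conjugate $-\tau^{-1}$.

For $m\ge2$: since $M\ge3$ we have $(M-1)^2<M^2-4<M^2$ (the first inequality says $2M>5$). So $M^2-4$ is not a square and $x^2-Mx+1$ is irreducible. Its roots are $q_m^{-1}\in(0,1)$ and $q_m=M-q_m^{-1}\in(m,m+1)$. So $q_m$ is Pisot with conjugate $q_m^{-1}$.

For $m=2$ and $P_0$: for $x>0$ the function $P_0(-x)=x^4+3x^3+x^2+2x-1$ is strictly increasing. Its value at $0.3584$ is $\approx-0.00014$, and at $0.3585$ it is $\approx0.00027$. So $P_0$ has exactly one negative root $-\rho_0$, and $\rho_0\in(0.3584,0.3585)$. Next, $P_0(2.93)\approx-0.036<0<2=P_0(3)$, so there is a root $q_0\in(2.93,3)$. Let $c_1,c_2$ be the other two roots. The sum of the four roots is $3$ and their product is $-1$, so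
$$c_1+c_2=3-q_0+\rho_0\in(0,0.43),\qquad c_1c_2=\frac1{q_0\rho_0}\in(0.92,0.96).$$
Hence $(c_1+c_2)^2-4c_1c_2<0$: the numbers $c_1,c_2$ are complex conjugates of each other, nonreal, and $|c_i|^2=c_1c_2<1$. So $q_0$ is the only root of $P_0$ of modulus at least $1$. If $P_0$ factored nontrivially over $\mathbb Z$ into monic factors, the factor not vanishing at $q_0$ would have as constant term, up to sign, a product of numbers of modulus in $(0,1)$; this is not an integer. So $P_0$ is irreducible, and $q_0\in(2,3)$ is Pisot with conjugate $-\rho_0$.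

It remains to prove the lower bound together with uniqueness. From now on **let $q\in(m,m+1)$ be Pisot of degree $d$ with minimal polynomial $P$, and suppose that some conjugate $q'\ne q$ satisfies $|q'|\le\kappa_m$.** We must show that $q$ is the number named in the Theorem and that $|q'|=\kappa_m$. Note $d\ge2$, since $q$ is not an integer.

## 4. What the norm gives, and why the trace gives nothing

All conjugates other than $q$ have modulus less than $1$, so $|N|\le q|q'|$, that is, $|q'|\ge|N|/q$. This has two useful consequences.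

**Reduction 1: $q$ is a unit.** This step is needed so that negative powers of $q$ have integer traces. If $|N|\ge2$, then $|q'|>\frac2{m+1}$. For $m=1$ this says $|q'|>1$, impossible. For $m=2$ it says $|q'|>\frac23>\rho_0$. For $m\ge3$, $q_m>m>\frac{m+1}2$ gives $|q'|>q_m^{-1}$. Each contradicts $|q'|\le\kappa_m$.

**Reduction 2: $q'$ is real.** This step reduces the problem to two signs. If $q'$ is not real, then $\overline{q'}$ is a further conjugate of the same modulus. So $1=|N|\le q|q'|^2$, and $|q'|^2\ge\frac1q>\frac1{m+1}$. But $\frac1{\sqrt2}>\tau^{-1}$ and $\frac1{\sqrt3}>\rho_0$, and for $m\ge3$ we have $q_m>m\ge\sqrt{m+1}$. In each case $|q'|>\kappa_m$, a contradiction.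

**Notation.** Write $q'=r=\sigma/y$ with $\sigma=\pm1$ and $y\ge1/\kappa_m>1$. Let the remaining $d-2$ conjugates be $c_j=u_j^{-1}e^{i\theta_j}$ with $u_j>1$, and put $t=q/y$. Since $|N|=1$,
$$\prod_ju_j=\frac qy=t .$$
So $t\ge1$, that is $y\le q$; and $t=1$ exactly when there are no $c_j$, that is, when $d=2$.

Here the norm has nothing more to say. It gives $|q'|\ge1/q>\frac1{m+1}$, which is below $\kappa_m$ for every $m$. If $1/\kappa_m\le y\le q<m+1$, the norm tells us only that the $u_j$ are greater than $1$ with product $q/y$.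

The next invariant to try is the trace: $q+r+\sum_jc_j$ is an integer. But what do we know about $\sum_jc_j$? The $u_j$ have product $t$, close to $1$, so the $c_j$ lie close to the unit circle, at arbitrary angles. The triangle inequality gives only $|\sum c_j|<d-2$ when $d>2$, which depends on the degree. The integrality of the trace is useless until the contribution of points near the unit circle is removed.

For $|c|=1$ the number $c-c^{-1}=c-\bar c$ is purely imaginary, so its real part is zero. The integer $\mathrm{Tr}(q)-\mathrm{Tr}(q^{-1})$ therefore does not see conjugates on the circle at all, and we shall see that it sees those near the circle only through $t$.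

## 5. Trace differences

**The functions $\varphi_k$.** They measure the distance of a point from the circle. For $x>0$ put
$$\varphi(x)=x-x^{-1},\qquad \psi(x)=x^2-x^{-2}=\varphi(x)(x+x^{-1}),\qquad \chi(x)=x^3-x^{-3},$$
all increasing, and write $\varphi_k(x)=\varphi(x^k)$, so that $\varphi_1=\varphi$, $\varphi_2=\psi$, $\varphi_3=\chi$. Expanding the product on the right verifies, for $a,b\ge1$,
$$\varphi(ab)-\varphi(a)-\varphi(b)=(a-1)(b-1)\Bigl(1-\frac1{ab}\Bigr)\ge0. \tag{1}$$
Indeed $(ab-a-b+1)(1-\frac1{ab})=ab-a-b+1-1+\frac1b+\frac1a-\frac1{ab}$. Applying (1) to $a^k,b^k$ gives $\varphi_k(a)+\varphi_k(b)\le\varphi_k(ab)$. By induction on the number of factors (an empty product being $1$, with $\varphi_k(1)=0$),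
$$\sum_j\varphi_k(u_j)\le\varphi_k(t),\qquad \varphi_k(y)+\varphi_k(t)\le\varphi_k(q). \tag{2}$$
The first inequality is free of the degree $d$.

**Definition (trace difference).** For $k\ge1$ put $T_k=\mathrm{Tr}(q^k)-\mathrm{Tr}(q^{-k})$. This is an integer, because $q$ is a unit.

For $\tau$: $\mathrm{Tr}(\tau)=1$ and $\mathrm{Tr}(\tau^{-1})=\tau^{-1}-\tau=-1$, so $T_1=2$; and $\mathrm{Tr}(\tau^2)=\mathrm{Tr}(\tau^{-2})=3$, so $T_2=0$; and $\mathrm{Tr}(\tau^3)=4$, $\mathrm{Tr}(\tau^{-3})=-4$, so $T_3=8$.

**Size of $T_k$.** This step bounds $T_k$ in terms of $q$ and $y$ alone. Since $c_j^k-c_j^{-k}=u_j^{-k}e^{ik\theta_j}-u_j^ke^{-ik\theta_j}$ has real part $-\varphi_k(u_j)\cos k\theta_j$, and $r^k-r^{-k}=-\sigma^k\varphi_k(y)$, taking real parts gives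
$$T_k=\varphi_k(q)-\sigma^k\varphi_k(y)+W_k,\qquad W_k=-\sum_j\varphi_k(u_j)\cos k\theta_j,\qquad |W_k|\le\sum_j\varphi_k(u_j)\le\varphi_k(t). \tag{3}$$

**Congruences among the $T_k$.** This step shows that the $T_k$ are not independent integers. Let $\varepsilon=P(0)=\pm1$, let $Q$ be the reciprocal polynomial of $P$, and put
$$F=\frac{\varepsilon P}{Q}=1+a_1z+a_2z^2+\cdots .$$
The $a_n$ are integers, because $P$ and $Q$ have integer coefficients and $Q(0)=1$. Since $P(z)=\prod_j(z-q_j)=\varepsilon\prod_j(1-z/q_j)$, we have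
$$F(z)=\prod_j\frac{1-z/q_j}{1-q_jz}=\exp\sum_{k\ge1}\frac{T_kz^k}k,$$
on expanding the logarithms. Comparing coefficients,
$$a_1=T_1,\qquad a_2=\tfrac12(T_1^2+T_2),\qquad a_3=\tfrac16(T_1^3+3T_1T_2+2T_3)\qquad\text{are integers.} \tag{4}$$
In particular $T_2\equiv T_1\pmod2$.

For $\tau$ we get $F=\frac{1+z-z^2}{1-z-z^2}=1+2z+2z^2+4z^3+\cdots$, in agreement with (4): $a_2=\frac12(4+0)$ and $a_3=\frac16(8+0+16)$.

**The inequalities we shall use.** They follow from (3) by inserting $\pm\varphi_k(t)$ for $W_k$ and then using (1) with $ab=yt=q$, or (2).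

If $\sigma=+1$, then $\varphi(q)-\varphi(y)-\varphi(t)\le T_1\le\varphi(q)-\varphi(y)+\varphi(t)$, so
$$(y-1)(t-1)\Bigl(1-\frac1q\Bigr)\le T_1\le2(\varphi(q)-\varphi(y)). \tag{5}$$

If $\sigma=-1$, then $\varphi(q)+\varphi(y)-\varphi(t)\le T_1\le\varphi(q)+\varphi(y)+\varphi(t)$, so
$$2\varphi(y)+(y-1)(t-1)\Bigl(1-\frac1q\Bigr)=\varphi(q)+\varphi(y)-\varphi(t)\le T_1\le2\varphi(q), \tag{6}$$
$$0\le\psi(q)-\psi(y)-\psi(t)\le T_2\le2(\psi(q)-\psi(y)),\qquad T_3\ge\chi(q)+\chi(y)-\chi(t)\ge2\chi(y). \tag{7}$$

## 6. A positive small conjugate, for all $m$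

Let $\sigma=+1$.

**Step 1: $T_1=0$.** We show that the window for $T_1$ in (5) contains no other integer. By (5), $T_1\ge0$ and, as $q<m+1$ and $y\ge1/\kappa_m$, also $T_1<2(\varphi(m+1)-\varphi(1/\kappa_m))$. This bound is at most $1$ in every case.

* For $m=1$ it is $2(\frac32-\varphi(\tau))=2(\frac32-1)=1$.
* For $m=2$, $1/\rho_0>1/0.3585>2.789$, and $2(\varphi(3)-\varphi(2.789))<0.48$.
* For $m\ge3$ it is $2(M-\frac1M-\sqrt{M^2-4})=\frac4{q_m}-\frac2M$, because $M-\sqrt{M^2-4}=2/q_m$. For $m=3$ this is $4(2-\sqrt3)-\frac12<1$. For $m\ge4$ it is less than $1$ because $q_m>m\ge4$.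

So $T_1=0$.

**Step 2: $q$ is quadratic.** Now the left side of (5) must vanish. Since $y>1$ and $q>1$, this forces $t=1$. Hence $d=2$, $y=q$ and $r=1/q$, and $q+1/q$ is an integer in $(m,m+2)$, so it equals $m+1$. For $m=1$ this gives $q=1$, impossible. For $m=2$ it gives $q=q_2<2.62$, but $q\ge y>2.78$, impossible. For $m\ge3$ it gives $q=q_m$ and $r=q_m^{-1}$, the case of equality in the Theorem.

From here on $\sigma=-1$, that is, $r=-1/y<0$.

## 7. A negative small conjugate for $m=1$ and for $m\ge4$

**The case $m=1$.** The lower end of the window (6) is itself an integer here. We have $y\ge\tau$ and $\varphi(\tau)=1$, so (6) gives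
$$2\le2\varphi(y)+(y-1)(t-1)\Bigl(1-\frac1q\Bigr)\le T_1\le2\varphi(q)<2\varphi(2)=3 .$$
So $T_1=2$, and there is equality everywhere to the left of $T_1$. Hence $\varphi(y)=1$, so $y=\tau$; and $t=1$, so $q=y=\tau$. This is the case of equality, and with Section 6 it proves (a).

**The case $m\ge4$.** Here the window (6) contains no integer. Since $y\ge q_m$,
$$T_1\ge2\varphi(q_m)=2\sqrt{M^2-4}>2M-1,$$
because $4M^2-16>(2M-1)^2$ is equivalent to $4M>17$, and $M\ge5$. Also $T_1\le2\varphi(q)<2\varphi(M)<2M$. No integer lies strictly between $2M-1$ and $2M$, a contradiction.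

For $m=3$ the same computation gives $4\sqrt3\le T_1<7.5$, and $4\sqrt3\approx6.93$, so $T_1=7$ survives. For $m=2$ the window is contained in $(4.86,5.34)$, and $T_1=5$ survives. The first trace difference alone is not enough in these two cases.

## 8. A negative small conjugate for $m=3$: coupling $T_1$ and $T_2$

Here $q_3=2+\sqrt3\le y\le q<4$, and $\varphi(q_3)=2\sqrt3$, $\psi(q_3)=2\sqrt3\cdot4=8\sqrt3$. As just seen, $T_1=7$.

**Step 1: $T_2\ge1$ and $t>1$.** This uses the congruence. By (4), $T_2\equiv T_1\pmod2$ is odd, and by (7) $T_2\ge0$; so $T_2\ge1$. If $t=1$, then $q=y$ and there are no $c_j$, so $T_2=\psi(q)-\psi(y)=0$, a contradiction. So $t>1$.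

We look for a contradiction in the form $T_2<1$. The bound $T_2\le2(\psi(q)-\psi(y))$ in (7) will not do: Step 2 will show $q<3.87$, and even then it gives only $T_2<2.11$. It treats $W_2$ as if it could be as large as $\psi(t)$, whereas $T_1=7$ carries information on the angles $\theta_j$. The equation $T_1=7$ says
$$\delta:=\varphi(q)+\varphi(y)-7=-W_1=\sum_j\varphi(u_j)\cos\theta_j .$$
When $\delta$ is close to its maximum $\varphi(t)$, the $c_j$ must lie close to the positive real axis. Then $\cos2\theta_j$ is close to $1$ as well, and $W_2$ is close to $-\psi(t)$ and not to $+\psi(t)$.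

**Step 2: $q<3.87$.** This step limits the range of $q$. By (6), $\varphi(q)+\varphi(y)-\varphi(q/y)\le T_1=7$. The left side increases with $y$, so
$$K(q):=\varphi(q)+\varphi(q_3)-\varphi(q/q_3)\le7 .$$
For $q\ge q_3$,
$$K'(q)=1+\frac1{q^2}-\frac1{q_3}\Bigl(1+\frac{q_3^2}{q^2}\Bigr)\ge1-\frac2{q_3}>0 .$$
Now $3.87/q_3=3.87(2-\sqrt3)\approx1.03696$, $\varphi(3.87/q_3)\approx0.07261$, $\varphi(3.87)\approx3.61160$ and $2\sqrt3\approx3.46410$. So $K(3.87)\approx7.0031>7$, and therefore $q<3.87$.

**Step 3: a bound for $T_2$ using the angles.** Here $\delta$ enters. From $\cos2\theta=2\cos^2\theta-1$, from $\psi(u)=\varphi(u)(u+u^{-1})\ge2\varphi(u)$ for $u\ge1$, and from $4\cos^2\theta\ge8\cos\theta-4$ (which is $4(\cos\theta-1)^2\ge0$), we get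
$$W_2=\sum_j\psi(u_j)-2\sum_j\psi(u_j)\cos^2\theta_j\le\psi(t)-4\sum_j\varphi(u_j)\cos^2\theta_j$$
$$\le\psi(t)-8\sum_j\varphi(u_j)\cos\theta_j+4\sum_j\varphi(u_j)\le\psi(t)+4\varphi(t)-8\delta .$$
Since $T_2=\psi(q)-\psi(y)+W_2$, this gives
$$T_2\le H(q,y):=\psi(q)-\psi(y)+\psi(q/y)+4\varphi(q/y)-8(\varphi(q)+\varphi(y)-7)\le H(q,q_3), \tag{8}$$
the last inequality because each term of $H$ that involves $y$ decreases as $y$ grows.

**Step 4: $H(\cdot,q_3)$ is increasing on $[q_3,4]$.** This lets us insert $q=3.87$. Let $t_3=q/q_3$. For $q\in[q_3,4]$ we have $1\le t_3<1.08$. Since $\psi'(q)>2q$ and $\psi(q/q_3)$ increases with $q$, the derivative of $H(q,q_3)$ in $q$ exceeds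
$$2q-8\Bigl(1+\frac1{q^2}\Bigr)+\frac4{q_3}\Bigl(1+\frac1{t_3^2}\Bigr)>7.46-8.58+1.97>0 .$$

**Step 5: the contradiction.** By (8) and Steps 2 and 4,
$$T_2<H(3.87,q_3)\approx(14.91013-13.85641)+0.14531+0.29044-0.60563\approx0.884<1 ,$$
where the terms are $\psi(3.87)-8\sqrt3$, $\psi(3.87/q_3)$, $4\varphi(3.87/q_3)$ and $-8(\varphi(3.87)+2\sqrt3-7)$. This contradicts $T_2\ge1$.

So for $m=3$ there is no negative conjugate with $|q'|\le\kappa_3$. With Sections 6 and 7, (b) is proved. With Section 3, (c) is proved, and the extremal $q$ is unique for $m=1$ and all $m\ge3$.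

## 9. A negative small conjugate for $m=2$: the values of $T_1,T_2,T_3$

Let $m=2$. Since $0.3585\cdot2.789<1$,
$$2.789<1/\rho_0\le y\le q<3,\qquad 1\le t<3/2.789<1.0757,\qquad \chi(t)<\chi(1.0757)<0.442 .$$
Some values, to be used below: $\varphi(2.789)\approx2.43045$, $\psi(2.789)\approx7.64996$, $\chi(2.789)\approx21.6482$.

**Step 1: $T_1=5$ and $T_2=1$.** This is the window argument again. By (6), $4.86<2\varphi(2.789)\le T_1<2\varphi(3)<5.34$, so $T_1=5$. So $T_2$ is odd, and by (7) $0\le T_2<2(\psi(3)-\psi(2.789))<2(8.8889-7.6499)<3$. So $T_2=1$.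

In particular $d\ne2$: if $d=2$, then $t=1$, $q=y$ and $T_2=\psi(q)-\psi(y)=0$.

**Step 2: the candidates for $T_3$.** By (4), $a_3=\frac16(125+15+2T_3)=\frac13(70+T_3)$ is an integer, so $T_3\equiv2\pmod3$. By (7), $T_3\ge2\chi(2.789)>43.29$. So $T_3=44$, or $T_3=47$, or $T_3\ge50$.

**Step 3: $T_3\ne44$.** Here $T_2=1$ pushes $q$ up. By (7), $1\le2(\psi(q)-\psi(y))$, so
$$\psi(q)\ge\psi(2.789)+\tfrac12>8.149>8.116>\psi(2.87),$$
and $q>2.87$. Then (7) gives
$$T_3\ge\chi(q)+\chi(y)-\chi(t)>\chi(2.87)+\chi(2.789)-0.442>23.597+21.648-0.442>44.8 .$$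

**Step 4: $T_3<50$.** Here $T_1=5$ keeps $y$ down. Suppose $T_3\ge50$. By (6), $2\varphi(y)\le5$, and $\varphi(2.851)>2.5002$, so $y<2.851$ and $\chi(y)<23.1304$. By (3), $50\le T_3\le\chi(q)+\chi(y)+\chi(t)$, so
$$\chi(q)>50-23.1304-0.442>26.427>26.4259>\chi(2.98),$$
and $q>2.98$.

Now look at $g(q,y)=\varphi(q)+\varphi(y)-\varphi(q/y)$, which is at most $T_1=5$ at our $(q,y)$ by (6). It increases with $y$. Its $q$-derivative is
$$1+\frac1{q^2}-\frac1y-\frac y{q^2}=(y-1)\Bigl(\frac1y-\frac1{q^2}\Bigr)>0\qquad\text{for }q\ge y>1 ,$$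
so it also increases with $q$ there. At $(2.98,2.821)$ its value is $\approx2.64443+2.46652-0.10972=5.00123>5$. If we had $y\ge2.821$, then $g(q,y)\ge g(q,2.821)\ge g(2.98,2.821)>5$, a contradiction. So $y<2.821$, and
$$T_3\le\chi(q)+\chi(y)+\chi(t)<\chi(3)+\chi(2.821)+0.442<26.963+22.406+0.442<50 ,$$
a contradiction. Hence $T_3=47$.

By (4), $a_2=\frac12(25+1)=13$ and $a_3=\frac13(70+47)=39$, so
$$F=1+5z+13z^2+39z^3+a_4z^4+\cdots. \tag{9}$$

Compare with $q_0$. Let
$$Q_0(z)=z^4P_0(1/z)=1-3z+z^2-2z^3-z^4 .$$
Since $P_0(0)=-1$, the series that belongs to $q_0$ is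
$$F_0=-\frac{P_0}{Q_0}=\frac{1+2z-z^2+3z^3-z^4}{1-3z+z^2-2z^3-z^4}=1+5z+13z^2+39z^3+114z^4+\cdots. \tag{10}$$
To check this, multiply out; with $f_n$ the coefficients of $F_0$, we get $f_1=2+3$, $f_2=-1+3\cdot5-1$, $f_3=3+3\cdot13-5+2$, $f_4=-1+3\cdot39-13+2\cdot5+1$.

So the values $T_1=5$, $T_2=1$, $T_3=47$ are exactly those of $q_0$. They cannot be contradictory, because $q_0$ has them and has the conjugate $-\rho_0$. What we have gained is that $F$ and $F_0$ agree to order $z^3$, and we now compare them as functions on the unit disc $D$.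

## 10. The case $m=2$: comparing $F$ with $F_0$ in the unit disc

We recall two textbook theorems; zeros are counted with multiplicity.

**Rouché's theorem.** If $f,g$ are holomorphic near the closed unit disc and $|f|>|g|$ on $|z|=1$, then $f$ and $f+g$ have the same number of zeros in $D$.

**Hurwitz's theorem.** If holomorphic functions $f_n$ on $D$ converge locally uniformly to $f\not\equiv0$ and each $f_n$ has at most $k$ zeros in $D$, then $f$ has at most $k$ zeros in $D$.

For instance, $z^4$ and $z^4-\frac12$ both have four zeros in $D$, by Rouché with $f=z^4$, $g=-\frac12$. The functions $z^4-(1-\frac1n)$ have four zeros in $D$ each, and their limit $z^4-1$ has none. So "at most" is all that Hurwitz can give on an open disc.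

**The plan.** The function $F$ vanishes at $r=-1/y\in[-\rho_0,0)$. The function $F_0$ is nonnegative on $[-\rho_0,0)$. So it is enough to prove $F>F_0$ on $(-1,0)$ whenever $F\ne F_0$. Step 2 shows that $F-F_0$ has constant sign there, and Step 3 finds which sign.

**Preliminaries.** These locate zeros and poles. On $|z|=1$ we have $Q(z)=z^d\,\overline{P(z)}$, since $P$ has real coefficients and $1/z=\bar z$. So there $|P|=|Q|$, which is nonzero because no conjugate has modulus $1$. Likewise $|P_0|=|Q_0|\ne0$. Hence $|F|=|F_0|=1$ on $|z|=1$.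

In $D$ the only zero of $Q$ is $1/q$, and it is simple. Since $d\ge3$, there are at least two conjugates other than $q$, all of modulus less than $1$ and with product of modulus $1/q$. So each of them satisfies $|q_j|>1/q$. In particular $P(1/q)\ne0$, and $F$ has exactly one pole in $D$, a simple one at $1/q$. The same argument applied to $q_0$, of degree $4$, shows that $F_0$ has exactly one pole in $D$, at $1/q_0$.

**Step 1: the case $F=F_0$.** This is where the extremal number appears. If $F=F_0$, comparing poles in $D$ gives $q=q_0$. Then $r$ is a negative root of $P_0$, so $r=-\rho_0$: the case of equality in the Theorem.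

Suppose from now on that $F\ne F_0$; we derive a contradiction. Then $q\ne q_0$, since $q=q_0$ would give $P=P_0$ and $F=F_0$. Put $\Delta=a_4-114$, so that by (9) and (10)
$$F-F_0=\Delta z^4+\cdots\quad\text{near }0 .$$

**Step 2: $\Delta\ne0$, and $F-F_0$ has on $(-1,0)$ the constant sign of $\Delta$.** The point is that a zero of order four at $0$ already exhausts all the zeros that $F_0-F$ can have in $D$. For $\lambda\ge1$ let
$$N_\lambda=-\lambda P_0Q-\varepsilon PQ_0=QQ_0(\lambda F_0-F) .$$
For $\lambda>1$ we have $|\lambda P_0Q|>|P_0Q|=|PQ_0|$ on $|z|=1$. By Rouché, $N_\lambda$ has in $D$ as many zeros as $P_0Q$. That number is $3+1=4$: the zeros $-\rho_0,c_1,c_2$ of $P_0$, and the zero $1/q$ of $Q$. As $\lambda\to1$, $N_\lambda\to N_1$ locally uniformly, and $N_1\not\equiv0$ because $F\ne F_0$. By Hurwitz, $N_1$ has at most $4$ zeros in $D$. But $N_1=QQ_0(F_0-F)$ vanishes at $0$ to order at least $4$. So the order is exactly $4$, which says $\Delta\ne0$, and $N_1$ has no zero in $D\setminus\{0\}$.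

On $(-1,0)$ neither $Q$ nor $Q_0$ has a zero, since their only zeros in $D$ are $1/q$ and $1/q_0$, which are positive. Both equal $1$ at $0$, so both are positive on $(-1,0)$. So $F-F_0=-N_1/(QQ_0)$ is finite and without zeros on $(-1,0)$, and has there a constant sign. Near $0$ that sign is the sign of $\Delta z^4$, that is, of $\Delta$.

**Step 3: $\Delta>0$.** We want to read off $\Delta$ from an integral whose sign is known. Since $|F/F_0|=1$ on the circle, $1-F/F_0$ has nonnegative real part there. By itself it could have poles in $D$ at the zeros of $P_0$. On the circle, however,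
$$|Q_0(z)|^2=Q_0(z)Q_0(1/z)=Q_0(z)P_0(z)z^{-4},$$
so the positive weight $|Q_0|^2$ brings in a factor $P_0$ that cancels them. Consider therefore
$$I=\frac1{2\pi i}\oint_{|z|=1}\Bigl(1-\frac F{F_0}\Bigr)|Q_0(z)|^2\,\frac{dz}z=\frac1{2\pi}\int_0^{2\pi}\Bigl(1-\frac F{F_0}\Bigr)|Q_0|^2\,d\theta .$$
The real part of the last integrand is nonnegative and continuous, and it vanishes only where $F=F_0$. Since $F\not\equiv F_0$, these rational functions differ somewhere on the circle, so $\mathrm{Re}\,I>0$.

On the other hand, $1-F/F_0=(F_0-F)/F_0=(F-F_0)Q_0/P_0$. With the formula for $|Q_0|^2$,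
$$I=\frac1{2\pi i}\oint_{|z|=1}(F-F_0)\,Q_0^2\,z^{-5}\,dz . \tag{11}$$
We compute (11) by residues in $D$.

* At $0$: $(F-F_0)Q_0^2z^{-5}=\Delta z^{-1}+\cdots$, so the residue is $\Delta$.
* At $1/q_0$: $F_0Q_0^2=-P_0Q_0$ is a polynomial, and $F$ is holomorphic at $1/q_0$ because $q\ne q_0$. So there is no pole.
* At $1/q$: write $F=\frac{G}{1-qz}$. Then $F$ has residue $-G(1/q)/q$ there, and the integrand has residue $-G(1/q)\,Q_0(1/q)^2q^4$.

So $I=\Delta-G(1/q)\,Q_0(1/q)^2q^4$ is real, and $I>0$ gives
$$\Delta>G(1/q)\,Q_0(1/q)^2\,q^4 . \tag{12}$$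
It remains to see that $G(1/q)>0$. We have
$$G(z)=\frac{\prod_j(1-z/q_j)}{\prod_{q_j\ne q}(1-q_jz)} .$$
The denominator has no zero in the closed disc. The numerator vanishes only at the $q_j$: at $q>1/q$, and at points of modulus greater than $1/q$ by the Preliminaries. So $G$ is real, continuous and without zeros on $[0,1/q]$, and $G(0)=1$. Hence $G(1/q)>0$, and (12) gives $\Delta>0$.

**Step 4: the contradiction.** By Steps 2 and 3, $F>F_0$ on $(-1,0)$. For $0<x\le\rho_0$ we have $P_0(-x)\le0$ and $Q_0(-x)>0$, so $F_0(-x)=-P_0(-x)/Q_0(-x)\ge0$ and hence $F(-x)>0$. But $F(r)=\varepsilon P(r)/Q(r)=0$ with $r=-1/y\in[-\rho_0,0)$. This contradiction shows that $F=F_0$, and we are in Step 1.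

So for $m=2$ a negative conjugate of modulus at most $\rho_0$ occurs only for $q=q_0$, where it is $-\rho_0$; positive ones were excluded in Section 6. This proves the Theorem for $m=2$, and with Sections 3 and 6–8 for every $m\ge1$. $\blacksquare$
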